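\title{Consecutive projections onto twelve convex cones need not converge weakly}

\begin{abstract}
Let $A_1,\dots,A_K$ be closed convex subsets of a real Hilbert space with $\bigcap A_i=\{0\}$, and project a point consecutively onto these sets, in an order that uses each set infinitely often. We show that the resulting sequence need not converge weakly to $0$: in every infinite-dimensional Hilbert space and for every $K\ge 12$ there are closed convex cones for which both $0$ and a unit vector are weak limits of subsequences. In finite dimensions this cannot happen. The construction uses alternating projections between a hyperplane and an epigraph to rotate a vector with almost no loss of norm, packs infinitely many such rotations into eight cones, and thereby reduces the question to the existence of a bounded path whose steps carry seven labels and satisfy a sign condition.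
\end{abstract}

\section{Introduction}

Let $H$ be a real Hilbert space with scalar product $\langle\,\cdot\,,\cdot\,\rangle$ and norm $|\cdot|$. For a nonempty closed convex set $A\subset H$ let $P_A x$ be the point of $A$ nearest to $x$. Let $K\ge2$, let $A_1,\dots,A_K\subset H$ be closed convex sets with
\[
A_1\cap\dots\cap A_K=\{0\},
\]
and let $i(n)\in\{1,\dots,K\}$, $n\ge1$, be a sequence that takes each value infinitely often. For $x_0\in H$ put
\begin{equation}\label{eq:iteration}
x_n=P_{A_{i(n)}}x_{n-1},\qquad n=1,2,\dots
\end{equation}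
Each projection moves the point closer to every point of the set onto which it projects, and $0$ is the only point of all the sets, so one expects $x_n$ to approach $0$. The condition on $i(n)$ only forbids forgetting a set: a nonzero point of $A_1$ stays where it is if we never project onto anything but $A_1$. Convergence in norm is too much to ask, since it may fail even for $K=2$. The natural notion is therefore weak convergence.

Let $W=W(x_0)$ be the set of all weak limits of subsequences of $(x_n)$. The norms $|x_n|$ do not increase, so $(x_n)$ is bounded, $W$ is nonempty, and $W=\{0\}$ holds exactly when $x_n\to0$ weakly. We consider the following problem of Borodin and Kopecka \cite{BK}.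

\medskip
\noindent\emph{Is $W(x_0)=\{0\}$ for every $H$, every $K\ge2$, all sets $A_i$ and orders $i(n)$ as above, and every $x_0$?}
\medskip

The evidence points to a positive answer. It is known that $x_n\to0$ weakly if all $A_i$ are closed subspaces (the theorem of Amemiya and Ando), and, for general closed convex sets, if $K\le3$ or if the sequence $i(n)$ is periodic. Nevertheless the answer is negative.

\begin{theorem}\label{thm:main}
Let $H$ be an infinite-dimensional real Hilbert space and $K\ge12$. There are closed convex cones $A_1,\dots,A_K\subset H$, four of them closed subspaces, with $\bigcap A_i=\{0\}$, a sequence $i(n)$ taking each value in $\{1,\dots,K\}$ infinitely often, and $x_0\in H$, such that $W(x_0)$ contains both $0$ and a unit vector. In particular $W(x_0)\neq\{0\}$, and $(x_n)$ does not converge weakly.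
\end{theorem}

\begin{theorem}\label{thm:finite}
If $\dim H<\infty$, then $W(x_0)=\{0\}$ for all $K$, $A_i$, $i(n)$ and $x_0$ as in the problem.
\end{theorem}

Thus, for each fixed $K\ge12$, the statement ``$W=\{0\}$ always'' holds in $H$ if and only if $\dim H<\infty$. The cases $4\le K\le11$ are not settled here.

Section~\ref{sec:finite} proves Theorem~\ref{thm:finite} and locates the step that fails in infinite dimensions. Section~\ref{sec:rotation} builds the tool: one cone which, together with a hyperplane, performs infinitely many prescribed rotations. Section~\ref{sec:tails} shows on a small example how such rotations create a nonzero weak limit, and what they require of the weak limits (Proposition~\ref{prop:chain}). Section~\ref{sec:twelve} proves Theorem~\ref{thm:main} from Proposition~\ref{prop:chain}, and Section~\ref{sec:chain} proves Proposition~\ref{prop:chain}.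

\section{Finite dimensions and periodic orders}\label{sec:finite}

Let $A$ be closed and convex, $x\in H$, $p=P_Ax$. The point $p\in A$ is characterized by $\langle x-p,y-p\rangle\le0$ for all $y\in A$. Expanding $|x-y|^2=|x-p|^2+|p-y|^2+2\langle x-p,p-y\rangle$ gives
\begin{equation}\label{eq:fejer}
|P_Ax-y|^2+|x-P_Ax|^2\le|x-y|^2\qquad(y\in A).
\end{equation}
We also use three textbook facts: closed convex sets are weakly closed, bounded sequences have weakly convergent subsequences, and orthonormal sequences tend weakly to $0$.

With $y=0$, inequality \eqref{eq:fejer} reads $|x_n-x_{n-1}|^2\le|x_{n-1}|^2-|x_n|^2$. Hence $|x_n|$ is nonincreasing and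
\begin{equation}\label{eq:steps}
|x_n-x_{n-1}|\to0 .
\end{equation}

This already explains the periodic case. Suppose that every index occurs among any $L$ consecutive terms of $i(n)$, and let $x_{n_j}\to w$ weakly. Fix $i$ and choose $1\le r_j\le L$ with $i(n_j+r_j)=i$. By \eqref{eq:steps}, $x_{n_j+r_j}-x_{n_j}\to0$, so $x_{n_j+r_j}\in A_i$ tends weakly to $w$, and $w\in A_i$. As $i$ was arbitrary, $w=0$. For $K=2$ every order reduces to the alternating one, because $P_A P_A=P_A$. A counterexample must therefore avoid some set for longer and longer stretches of time. In finite dimensions even this does not help.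

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Let $w\in W$ and $x_{n_j}\to w$; since $\dim H<\infty$, the convergence is in norm. Suppose $w\ne0$. Then $I=\{i:w\in A_i\}$ is not all of $\{1,\dots,K\}$, because $\bigcap A_i=\{0\}$. Indices outside $I$ occur infinitely often, so there is a first $m_j\ge n_j$ with $i(m_j+1)\notin I$. For $n_j<n\le m_j$ we have $w\in A_{i(n)}$, and \eqref{eq:fejer} gives $|x_n-w|\le|x_{n-1}-w|$. Hence $|x_{m_j}-w|\le|x_{n_j}-w|\to0$, and $x_{m_j+1}\to w$ by \eqref{eq:steps}. Along a subsequence $i(m_j+1)$ equals a fixed $i\notin I$. Then $x_{m_j+1}\in A_i$, so $w\in A_i$, a contradiction.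
\end{proof}

Finite dimension was used once, to make $|x_{n_j}-w|$ small. In infinite dimensions $x_{n_j}=w+g_j$, where the \emph{tail} $g_j$ tends to $0$ weakly but may keep norm of order one. The inequality $|x_{m_j}-w|\le|g_j|$ then leaves room for $x_{m_j}$ to have a different weak limit. The counterexample uses the tail as a reserve of norm, and spends it to move the weak limit from one place to another.

\section{Rotating a vector with a cone and a hyperplane}\label{sec:rotation}

Projections can turn a vector through a right angle almost for free: projecting $(1,0)\in\mathbb R^2$ successively onto the lines at angles $\pi/(2J),2\pi/(2J),\dots,\pi/2$ gives the vector $(0,\cos^J(\pi/2J))$, whose norm tends to $1$ as $J\to\infty$. But the number of sets grows with the accuracy, and we have a fixed number of sets and infinitely many rotations to perform. In this section we first make one rotation with two sets, and then make infinitely many rotations with the same two sets.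

\subsection{Epigraphs and proximal steps}

Let $H_0$ be a real Hilbert space, $H=H_0\times\mathbb R$, and $B=H_0\times\{0\}$.

\begin{lemma}\label{lem:prox}
Let $h\colon H_0\to[0,\infty)$ be convex and continuous, and let $C=\{(x,z):z\ge h(x)\}$.
\begin{itemize}
\item[(a)] For each $y\in H_0$ the function $x\mapsto h(x)^2+|x-y|^2$ has a unique minimizer $\operatorname{pr}_h(y)$, and $P_BP_C(y,0)=(\operatorname{pr}_h(y),0)$.
\item[(b)] If $F$ is convex and continuous, $0\le F\le h$, $p=\operatorname{pr}_F(y)$ and $h(p)=F(p)$, then $p=\operatorname{pr}_h(y)$.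
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $C$ is closed and convex, and $P_C(y,0)$ is the unique minimizer of $|x-y|^2+z^2$ over $z\ge h(x)$. Since $h\ge0$, the best $z$ for a given $x$ is $h(x)$. So $P_C(y,0)=(x,h(x))$, where $x$ is the unique minimizer of $h(x)^2+|x-y|^2$, and $P_B$ deletes the last coordinate.

(b) For all $x$, $h(x)^2+|x-y|^2\ge F(x)^2+|x-y|^2\ge F(p)^2+|p-y|^2=h(p)^2+|p-y|^2$.
\end{proof}

The map $\operatorname{pr}_h$ is the proximal step for $\frac12h^2$, an implicit step of steepest descent. If $h$ is positively homogeneous, then $C$ is a cone, $0\in B\cap C$, and \eqref{eq:fejer} gives $|\operatorname{pr}_h(y)|\le|y|$.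

\begin{example}\label{ex:linear}
Let $h(x)=\varepsilon\max(0,\langle c,x\rangle)$ and $\langle c,y\rangle>0$. Setting the gradient of $\varepsilon^2\langle c,x\rangle^2+|x-y|^2$ equal to zero gives
\[
\operatorname{pr}_h(y)=y-\frac{\varepsilon^2\langle c,y\rangle}{1+\varepsilon^2|c|^2}\,c,\qquad \langle c,\operatorname{pr}_h(y)\rangle=\frac{\langle c,y\rangle}{1+\varepsilon^2|c|^2}>0 .
\]
In $\mathbb R^2$ take $y=(1,0)$ and $c=(1,-M)$ with $M$ large. The iterates move in the direction $(-1,M)$, almost tangent to the unit circle, so they turn with little loss of norm. But they stall at the line $\langle c,x\rangle=0$, at the small angle $\arctan(1/M)$. To keep turning we need one such functional for each angle, and a single convex function that agrees with the right functional at each angle.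
\end{example}

\subsection{One rotation in the plane}

In $\mathbb R^2$ we write points as $(\alpha,\beta)$ and put $\mathbf r_\varphi=(\cos\varphi,\sin\varphi)$, $\mathbf n_\varphi=(-\sin\varphi,\cos\varphi)$. A function $\rho f(\theta)$ of the point $\rho\,\mathbf r_\theta$ has gradient $f\mathbf r_\theta+f'\mathbf n_\theta$. For $f>0>f'$, descent turns the point counterclockwise and loses log-radius at the rate $f/|f'|$ per unit of angle. We want this rate to be at most $1/M$, and, for a reason that appears in Proposition~\ref{prop:cone}, we want $f(\pi/2)=0$. So for $M\ge1$ let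
\[
f(\varphi)=e^{-M\varphi}-e^{-M\pi/2},\qquad 0\le\varphi\le\pi/2 .
\]
Then $f>0$ on $[0,\pi/2)$, $f(\pi/2)=0$, $f'<0<f''$, and
\begin{equation}\label{eq:fbounds}
f\le1,\qquad |f'|\le M,\qquad f\le|f'|/M .
\end{equation}
To obtain a convex function on the whole plane we take the supremum of the tangent functionals:
\[
\Phi_M(x)=\max\Bigl(0,\ \sup_{0\le\varphi\le\pi/2}\ell_\varphi(x)\Bigr),\qquad \ell_\varphi(x)=\langle f(\varphi)\mathbf r_\varphi+f'(\varphi)\mathbf n_\varphi,\,x\rangle .
\]
As a supremum of linear functionals of norm at most $1+M$, the function $\Phi_M$ is convex, continuous and positively homogeneous, and $0\le\Phi_M(x)\le(1+M)|x|$. For $x=\rho\,\mathbf r_\theta$ we have $\ell_\varphi(x)=\rho g(\varphi)$, where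
\[
g(\varphi)=f(\varphi)\cos(\theta-\varphi)+f'(\varphi)\sin(\theta-\varphi),\qquad g'(\varphi)=(f+f'')(\varphi)\sin(\theta-\varphi).
\]
If $\theta\in[0,\pi/2]$, then $g'$ has the sign of $\theta-\varphi$ because $f+f''>0$, so $g$ is largest at $\varphi=\theta$. Therefore
\begin{equation}\label{eq:Phi}
\Phi_M(\rho\,\mathbf r_\theta)=\rho f(\theta)\quad(0\le\theta\le\pi/2),\qquad\text{in particular}\qquad \Phi_M(0,\beta)=0\quad(\beta\ge0),
\end{equation}
and in the open first quadrant $\Phi_M$ is positive and $C^1$ with gradient $f\mathbf r_\theta+f'\mathbf n_\theta$.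

\begin{lemma}\label{lem:planar}
Let $Q=(\alpha_0,\beta_0)$ with $\alpha_0>0$, $\beta_0\ge0$, and let $\beta_0<\beta^*<|Q|$. There is $M\ge1$, depending only on $Q$ and $\beta^*$, such that for every $\varepsilon_0>0$ there are $\varepsilon\in(0,\varepsilon_0)$ and $N\ge1$ with the following property. The iterates $Q_0=Q$, $Q_{n+1}=\operatorname{pr}_{\varepsilon\Phi_M}(Q_n)$, $Q_n=(\alpha_n,\beta_n)$, satisfy
\[
\alpha_n>0,\qquad \beta_0\le\beta_n\le\beta^*,\qquad \Phi_M(Q_n)>0\qquad(1\le n\le N),
\]
and $\beta_N=\beta^*$.
\end{lemma}

The bound $\beta^*<|Q|$ is necessary, since the norm cannot grow; the lemma says that nothing more is needed. We shall use the exact value $\beta_N=\beta^*$ to start the next rotation at a prescribed point, and the freedom to take $\varepsilon$ small, with $M$ fixed in advance, to keep different rotations from interfering.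

\begin{proof}
Choose $M\ge1$ with $|Q|e^{-5/M}>\beta^*$, write $\Phi=\Phi_M$, and let $0<\varepsilon\le1/(M+1)$.

\emph{One step.} Let $x=\rho\,\mathbf r_\varphi$ with $\rho>0$, $\varphi\in[0,\pi/2)$. The function $y\mapsto\varepsilon^2\Phi(y)^2+|y-x|^2$ is convex, because $\Phi\ge0$ is convex. So a point $x'=\rho'\mathbf r_{\varphi'}$ of the open quadrant equals $\operatorname{pr}_{\varepsilon\Phi}(x)$ as soon as the gradient vanishes there, that is,
\begin{equation}\label{eq:implicit}
x=x'+\varepsilon^2\Phi(x')\nabla\Phi(x')=\rho'(1+\varepsilon^2f^2)\,\mathbf r_{\varphi'}-\rho'\varepsilon^2f|f'|\,\mathbf n_{\varphi'},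
\end{equation}
with $f,f'$ taken at $\varphi'$. Put $\zeta=\zeta(\varphi')=\varepsilon^2f|f'|/(1+\varepsilon^2f^2)$. Comparing angles and radii, \eqref{eq:implicit} is equivalent to
\[
\varphi=G(\varphi'):=\varphi'-\arctan\zeta(\varphi'),\qquad \rho=\rho'(1+\varepsilon^2f^2)\sqrt{1+\zeta^2}.
\]
The function $G$ is continuous on $[0,\pi/2]$, $G(\varphi)<\varphi$ because $\zeta(\varphi)>0$, and $G(\pi/2)=\pi/2>\varphi$. So the first equation has a solution $\varphi'\in(\varphi,\pi/2)$, and the second one defines $\rho'>0$. Thus all iterates $Q_n=\rho_n\mathbf r_{\varphi_n}$, $n\ge1$, lie in the open quadrant, where $\Phi>0$, and the angles $\varphi_n$ increase. From $\varphi_n=G(\varphi_{n+1})$ their limit satisfies $G(\varphi_\infty)=\varphi_\infty$, hence $f(\varphi_\infty)=0$ and $\varphi_\infty=\pi/2$.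

\emph{Loss of radius.} By \eqref{eq:fbounds}, $\zeta\le\varepsilon^2M\le M/(M+1)^2\le1/M\le1$, so $\zeta^2/2\le\zeta/(2M)$. Also $\varepsilon^2f^2\le\varepsilon^2f|f'|/M=\zeta(1+\varepsilon^2f^2)/M\le2\zeta/M$. Since $\arctan$ is concave on $[0,1]$, $\varphi'-\varphi=\arctan\zeta\ge\frac\pi4\zeta$. Hence
\[
\ln\frac{\rho}{\rho'}\le\varepsilon^2f^2+\frac{\zeta^2}{2}\le\frac{5\zeta}{2M}\le\frac{10}{\pi M}(\varphi'-\varphi).
\]
The increments of the angle add up to at most $\pi/2$, so $\rho_n\ge|Q|e^{-5/M}$ for all $n$, and $\liminf\beta_n=\liminf\rho_n\sin\varphi_n\ge|Q|e^{-5/M}>\beta^*$.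

\emph{The second coordinate increases.} By \eqref{eq:implicit}, $\beta'-\beta=\varepsilon^2\Phi(x')\,(|f'|\cos\varphi'-f\sin\varphi')$. With $\delta=\pi/2-\varphi'\in(0,\pi/2)$,
\[
f=\frac{|f'|}{M}\,(1-e^{-M\delta})<|f'|\,\delta\le|f'|\tan\delta=|f'|\,\frac{\cos\varphi'}{\sin\varphi'},
\]
so $\beta'>\beta$.

\emph{Hitting $\beta^*$.} The point $\operatorname{pr}_{\varepsilon\Phi}(x)$ depends continuously on $(\varepsilon,x)\in[0,\infty)\times\mathbb R^2$. Indeed, let $(\varepsilon_k,x_k)\to(\varepsilon,x)$ and let $y_k$ be the minimizers. Comparison with $y=0$ gives $|y_k-x_k|\le|x_k|$, so $(y_k)$ is bounded; passing to the limit in $\varepsilon_k^2\Phi(y_k)^2+|y_k-x_k|^2\le\varepsilon_k^2\Phi(y)^2+|y-x_k|^2$ shows that every limit point of $(y_k)$ is the unique minimizer for $(\varepsilon,x)$. Now fix $0<\bar\varepsilon<\min(\varepsilon_0,1/(M+1))$ and $N$ with $\beta_N(\bar\varepsilon)>\beta^*$. The function $\varepsilon\mapsto\beta_N(\varepsilon)$ is continuous on $[0,\bar\varepsilon]$ and $\beta_N(0)=\beta_0<\beta^*$, so $\beta_N(\varepsilon)=\beta^*$ for some $\varepsilon\in(0,\bar\varepsilon)$.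 For this $\varepsilon$, monotonicity gives $\beta_0\le\beta_n\le\beta^*$ for $n\le N$.
\end{proof}

\subsection{One cone for infinitely many rotations}

A \emph{move} in $H_0$ consists of a starting point $y$, an orthonormal pair $a,b$, and a target $\beta^*$ such that, with $\alpha_0=\langle y,a\rangle$ and $\beta_0=\langle y,b\rangle$,
\begin{equation}\label{eq:move}
\alpha_0>0,\qquad 0\le\beta_0<\beta^*<\sqrt{\alpha_0^2+\beta_0^2}.
\end{equation}
Let $y^\perp=y-\alpha_0a-\beta_0b$. The \emph{strip} of the move is
\[
\Sigma=\{\,y^\perp+\alpha a+\beta b:\ \alpha>0,\ \beta_0\le\beta\le\beta^*\,\}.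
\]
The move is meant to rotate $y$ from $a$ toward $b$ inside its strip until the $b$-coordinate equals $\beta^*$. Each move has its own function; to serve many moves with one cone we take the supremum of these functions. By Lemma~\ref{lem:prox}(b) this works if, along the trajectory of each move, its own function dominates. Functions chosen later can be made negligible. Functions chosen earlier are already fixed and are much larger, so they must vanish, and \eqref{eq:Phi} tells us where they do.

\begin{proposition}\label{prop:cone}
Let $(y_\mu,a_\mu,b_\mu,\beta_\mu^*)$, $\mu=1,2,\dots$, be moves in $H_0$ with strips $\Sigma_\mu$ and $\rho_*:=\sup|y_\mu|<\infty$. Assume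
\begin{equation}\label{eq:NI}
\nu<\mu,\ x\in\Sigma_\mu\quad\Longrightarrow\quad\langle x,a_\nu\rangle=0\ \text{ and }\ \langle x,b_\nu\rangle\ge0 .
\end{equation}
Then there are a closed convex cone $C\subset H_0\times\mathbb R$, integers $N_\mu\ge1$ and numbers $\alpha_\mu'>0$ such that for all $\mu$
\[
(P_BP_C)^{N_\mu}(y_\mu,0)=(y_\mu^\perp+\alpha'_\mu a_\mu+\beta_\mu^*b_\mu,\,0).
\]
\end{proposition}

\begin{proof}
Let $M_\mu$ be given by Lemma~\ref{lem:planar} for $Q_\mu=(\langle y_\mu,a_\mu\rangle,\langle y_\mu,b_\mu\rangle)$ and $\beta_\mu^*$, and put $F_\mu(x)=\Phi_{M_\mu}(\langle x,a_\mu\rangle,\langle x,b_\mu\rangle)$. This function is convex, continuous, positively homogeneous, and $0\le F_\mu(x)\le(1+M_\mu)|x|$. It depends only on the component of $x$ in the plane $\operatorname{span}(a_\mu,b_\mu)$, and $|x-y|^2$ splits into a planar and an orthogonal part. So $\operatorname{pr}_{\varepsilon F_\mu}$ acts as $\operatorname{pr}_{\varepsilon\Phi_{M_\mu}}$ in the plane and keeps the orthogonal component.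

Choose $(\varepsilon_\mu,N_\mu)$ by Lemma~\ref{lem:planar}, inductively in $\mu$, and let $x_\mu^{n}=\operatorname{pr}_{\varepsilon_\mu F_\mu}^{\,n}(y_\mu)$. For $1\le n\le N_\mu$ we have $x_\mu^n\in\Sigma_\mu$, $F_\mu(x_\mu^n)>0$ and $|x_\mu^n|\le|y_\mu|\le\rho_*$, and $x_\mu^{N_\mu}=y_\mu^\perp+\alpha'_\mu a_\mu+\beta^*_\mu b_\mu$ with $\alpha_\mu'>0$. Since $\varepsilon_\mu$ may be taken as small as we like, we can require
\begin{equation}\label{eq:small}
\varepsilon_\mu(1+M_\mu)\le1,\qquad \varepsilon_\mu(1+M_\mu)\rho_*\le\min_{\nu<\mu}\ \min_{1\le n\le N_\nu}\varepsilon_\nu F_\nu(x_\nu^n);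
\end{equation}
the right side is a minimum of finitely many positive numbers, and the second condition is void for $\mu=1$.

Let $h=\sup_\mu\varepsilon_\mu F_\mu$ and $C=\{(x,z):z\ge h(x)\}$. By \eqref{eq:small}, $0\le h(x)\le|x|$. The function $h$ is convex and positively homogeneous, hence subadditive, so $h(x)-h(y)\le h(x-y)\le|x-y|$ and $h$ is continuous. Thus $C$ is a closed convex cone.

Fix $\mu$ and $x=x_\mu^n$ with $1\le n\le N_\mu$. If $\nu>\mu$, then $\varepsilon_\nu F_\nu(x)\le\varepsilon_\nu(1+M_\nu)\rho_*\le\varepsilon_\mu F_\mu(x)$ by \eqref{eq:small}. If $\nu<\mu$, then $F_\nu(x)=0$ by \eqref{eq:NI} and \eqref{eq:Phi}. Hence $h(x_\mu^n)=\varepsilon_\mu F_\mu(x_\mu^n)$. Lemma~\ref{lem:prox}(b) gives $x_\mu^n=\operatorname{pr}_h(x_\mu^{n-1})$ for $1\le n\le N_\mu$, and Lemma~\ref{lem:prox}(a) completes the proof.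
\end{proof}

\begin{remark}\label{rem:sign}
The sign condition in \eqref{eq:NI} is not an accident of our choice of $f$. We have $\Phi_M(0,-1)\ge\ell_0(0,-1)=M$. More generally, if a convex positively homogeneous $F\ge0$ vanishes at both $b$ and $-b$, then $F(x+tb)\le F(x)$ for all $x$ and all real $t$ by subadditivity; so $F$ is constant in the direction $b$, and $\operatorname{pr}_F$ does not change the $b$-coordinate at all.
\end{remark}

\section{Tails and the chain of weak limits}\label{sec:tails}

We identify $H_0$ with $B$. The following example is the smallest case of the construction.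

\begin{example}\label{ex:first}
Let $e,g_1,g_1',g_2,g_2',\dots$ be orthonormal in $H_0$. For $s\ge1$ consider the move $y_s=2g_s$, $a_s=g_s$, $b_s=(e+g'_s)/\sqrt2$, $\beta_s^*=\sqrt2$. Condition \eqref{eq:move} reads $0<\sqrt2<2$, and the strip is
\[
\Sigma_s=\{\alpha g_s+t(e+g_s'):\ \alpha>0,\ 0\le t\le1\}.
\]
For $s<s'$ and $x=\alpha g_{s'}+t(e+g'_{s'})$ we have $\langle x,a_s\rangle=0$ and $\langle x,b_s\rangle=t/\sqrt2\ge0$, so \eqref{eq:NI} holds. Proposition~\ref{prop:cone} gives one cone $C$ such that $P_BP_C$, applied $N_s$ times, takes $2g_s$ to $\alpha'_sg_s+e+g_s'$. The projection onto the subspace $D$ of vectors in $B$ orthogonal to all $g_s$ deletes the remainder $\alpha_s'g_s$. So the three sets $C,B,D$ take the points $2g_s$, which tend weakly to $0$, to the points $e+g_s'$, which tend weakly to $e$.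
\end{example}

To obtain a single orbit we must get from $e+g'_s$ back to a multiple of $g_{s+1}$, again with finitely many sets for all $s$. The two obvious attempts violate \eqref{eq:NI}.

One may try to undo $e$ as it was created, rotating the tail $a_s=g_s'$ toward a multiple $b_s$ of $-e+g''_s$ with new orthonormal vectors $g_s''$. Then $\langle e+g_s',b_s\rangle<0$, against \eqref{eq:move}, and points $(1-t)e+\dots$ of a later strip have negative product with $b_s$. A move of this kind, from $w+\text{tail}$ to $w+u+\text{new tail}$, can be repeated for every $s$ only if $\langle u,w\rangle\ge0$; it never decreases the norm of the weak limit.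

One may instead rotate the whole vector, $a_s=(e+g_s')/\sqrt2$, toward $b_s=g_{s+1}$. Then $\langle\alpha a_{s'}+\beta g_{s'+1},a_s\rangle=\alpha/2>0$ for $s<s'$. Such \emph{return moves} are compatible only if they start from pairwise orthogonal points.

So the orbit must first walk from $e$, by moves of the first kind, to a place orthogonal to all earlier points of return. We let round $s$ follow a fixed path $w_0=0,w_1,w_2,\dots$ up to an index $m_s$ and then return, with the points $w_{m_s}$ pairwise orthogonal. The path must be bounded, since $|x_n|\le|x_0|$. Its steps are distributed among finitely many cones by labels. Step $m$ of one round precedes step $n$ of a later round whatever the order of $m$ and $n$, so the sign condition in \eqref{eq:NI} has to hold for all pairs of steps with equal labels. This is the content of the next proposition, which is proved in Section~\ref{sec:chain}.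

\begin{proposition}\label{prop:chain}
There are a set $\Lambda$ of seven labels, a separable Hilbert space $V$, a bounded sequence $w_0=0,w_1,w_2,\dots$ in $V$ with $|w_1|=1$, labels $\lambda(m)\in\Lambda$ of the steps $u_m=w_{m+1}-w_m$, $m\geq0$, and indices $1<m_1<m_2<\cdots$ such that
\begin{itemize}
\item[(W1)] $\lambda(m)=\lambda(n)$ implies $\langle u_m,w_n\rangle\ge0$ and $\langle u_m,w_{n+1}\rangle\ge0$;
\item[(W2)] the vectors $w_{m_s}$, $s\ge1$, are pairwise orthogonal;
\item[(W3)] every label occurs among the steps $0,\dots,m_2-1$.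
\end{itemize}
\end{proposition}

With $n=m$, (W1) gives $\langle u_m,w_m\rangle\ge0$ for all $m$.

\section{The twelve sets}\label{sec:twelve}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Reductions.} It suffices to treat $K=12$ in one separable infinite-dimensional space $H'$. An infinite-dimensional $H$ contains an isometric copy of $H'$, the closed span of an orthonormal sequence; closed convex cones in $H'$ are closed convex cones in $H$, and the nearest point of such a set to a point of $H'$ is the same in both spaces. For $K>12$ take $A_{13}=\dots=A_K=H$ and insert each of the corresponding identity maps infinitely often; this only repeats terms of the sequence.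

\emph{Stations.} Take the chain of Proposition~\ref{prop:chain} and let $S=\sup|w_m|^2$. Let $H_0=V\oplus G$, where $G$ has an orthonormal basis $g_{s,m}$, $s\ge1$, $0\le m\le m_s$, and let $H'=H_0\times\mathbb R$. In lexicographic order the pairs $(s,m)$ form a sequence; if $(s,m)$ is its $n$-th term, put
\[
E_{s,m}=S+1+\frac1n,\qquad\tau_{s,m}=\sqrt{E_{s,m}-|w_m|^2},\qquad Y_{s,m}=w_m+\tau_{s,m}g_{s,m}.
\]
Then $1\le\tau_{s,m}\le\sqrt{S+2}$, and $|Y_{s,m}|^2=E_{s,m}$ is strictly decreasing along the sequence. The strict decrease pays for the loss of norm in each rotation. The orbit will visit the stations $Y_{s,m}$ in lexicographic order.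

\emph{Chain moves.} For $0\le m<m_s$ the move $(s,m)$, of label $\lambda(m)$, is
\[
y=Y_{s,m},\qquad a=g_{s,m},\qquad b=\frac{v}{|v|},\quad v=u_m+\tau_{s,m+1}g_{s,m+1},\qquad\beta^*=\beta_0+|v|,
\]
where $\alpha_0=\tau_{s,m}>0$ and $\beta_0=\langle w_m,u_m\rangle/|v|\ge0$ by (W1). The vectors $a,b$ are orthonormal, and \eqref{eq:move} holds because
\begin{align*}
(\beta^*)^2&=\beta_0^2+2\langle w_m,u_m\rangle+|u_m|^2+\tau_{s,m+1}^2=\beta_0^2+|w_{m+1}|^2-|w_m|^2+\tau_{s,m+1}^2\\
&=\beta_0^2+E_{s,m+1}-|w_m|^2<\beta_0^2+E_{s,m}-|w_m|^2=\beta_0^2+\alpha_0^2 .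
\end{align*}
Here $y^\perp=w_m-\beta_0b$. With $t=(\beta-\beta_0)/|v|$, the strip consists of the points
\begin{equation}\label{eq:chainstrip}
x=(1-t)w_m+tw_{m+1}+t\tau_{s,m+1}g_{s,m+1}+\alpha g_{s,m},\qquad\alpha>0,\ 0\le t\le1,
\end{equation}
and the move ends ($t=1$) at $Y_{s,m+1}+\alpha'g_{s,m}$.

\emph{Return moves.} The move $R_s$, of a new label $\mathsf R$, comes after $(s,m_s-1)$ and before $(s+1,0)$. It is
\[
y=Y_{s,m_s},\qquad a=y/|y|,\qquad b=g_{s+1,0},\qquad \beta^*=\tau_{s+1,0}.
\]
Here $\alpha_0=|y|$, $\beta_0=0$, $y^\perp=0$, and \eqref{eq:move} holds because $w_0=0$ gives $\tau_{s+1,0}=|Y_{s+1,0}|<|Y_{s,m_s}|$. The strip consists of points $\alpha a+\beta g_{s+1,0}$, and the move ends at $\alpha'a+Y_{s+1,0}$.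

\emph{Moves of equal label satisfy \eqref{eq:NI}.} Let $\nu=(s,m)$ precede $\mu=(s',m')$, let $\lambda(m)=\lambda(m')$, and let $x\in\Sigma_\mu$, given by \eqref{eq:chainstrip} with $(s',m')$ in place of $(s,m)$. Its $G$-component involves only $g_{s',m'}$ and $g_{s',m'+1}$, with nonnegative coefficients, and both pairs come after $(s,m)$. So $\langle x,a_\nu\rangle=\langle x,g_{s,m}\rangle=0$, and $\langle x,b_\nu\rangle$ is a positive multiple of
\[
(1-t)\langle u_m,w_{m'}\rangle+t\langle u_m,w_{m'+1}\rangle+\tau_{s,m+1}\langle g_{s,m+1},x\rangle,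
\]
which is nonnegative by (W1).

Let $\nu=R_s$, $\mu=R_{s'}$ with $s<s'$, and $x=\alpha Y_{s',m_{s'}}/|Y_{s',m_{s'}}|+\beta g_{s'+1,0}$. By (W2), $\langle Y_{s,m_s},Y_{s',m_{s'}}\rangle=\langle w_{m_s},w_{m_{s'}}\rangle=0$, and $\langle Y_{s,m_s},g_{s'+1,0}\rangle=0$; hence $\langle x,a_\nu\rangle=0$. The $G$-component of $x$ involves only $g_{s',m_{s'}}$ and $g_{s'+1,0}$. Neither equals $g_{s+1,0}$, since $m_{s'}\ge1$ and $s'\ne s$; hence $\langle x,b_\nu\rangle=0$.

\emph{The sets.} For each of the eight labels $j\in\Lambda\cup\{\mathsf R\}$, the moves of label $j$ form an infinite sequence by (W3), with bounded starting points. Proposition~\ref{prop:cone} gives a closed convex cone $C_j\subset H'$ and an integer $N_\mu$ for each move $\mu$ of label $j$. It remains to delete the remainder that each move leaves. After the move $(s,m)$ we must delete $g_{s,m}$ and keep $g_{s,m+1}$, which takes one subspace for each parity of $m$; after a return move we keep only $g_{s+1,0}$. So we use four closed subspaces: $B=H_0\times\{0\}$ and, inside $B$,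
\begin{align*}
D_0&=\{x:\langle x,g_{s,m}\rangle=0\text{ for all $s$ and all even }m\},\\
D_1&=\{x:\langle x,g_{s,m}\rangle=0\text{ for all $s$ and all odd }m\},\\
D_{\mathsf R}&=\overline{\operatorname{span}}\{g_{s,0}:s\ge1\}.
\end{align*}
These are $8+4=12$ closed convex cones. All contain $0$, and $D_{\mathsf R}\cap D_0=\{0\}$, so their intersection is $\{0\}$.

\emph{The orbit.} Let $x_0=Y_{1,0}$. For each move $\mu$ in order, with label $j$, apply $P_{C_j}$ and then $P_B$, this pair $N_\mu$ times; then apply $P_{D_{m\bmod2}}$ if $\mu=(s,m)$, and $P_{D_{\mathsf R}}$ if $\mu=R_s$. Every round $s\ge2$ uses all twelve sets, by (W3) and because $m_s\ge2$. We check by induction that each move begins at its starting point. If $(s,m)$ begins at $Y_{s,m}$, the pairs of projections lead to $w_{m+1}+\tau_{s,m+1}g_{s,m+1}+\alpha'g_{s,m}$, and $P_{D_{m\bmod2}}$ deletes exactly the last term, leaving $Y_{s,m+1}$. If $R_s$ begins at $Y_{s,m_s}$, they lead to $\alpha'a+\tau_{s+1,0}g_{s+1,0}$ with $a\in\operatorname{span}(w_{m_s},g_{s,m_s})$; this $a$ is orthogonal to $D_{\mathsf R}$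 because $m_s\ge1$, so $P_{D_{\mathsf R}}$ leaves $Y_{s+1,0}$.

\emph{Weak limits.} The orbit contains the subsequences $Y_{s,0}=\tau_{s,0}g_{s,0}$ and $Y_{s,1}=w_1+\tau_{s,1}g_{s,1}$, $s\geq1$. The numbers $\tau$ are bounded and the vectors $g_{s,m}$ are orthonormal, so $Y_{s,0}\to0$ and $Y_{s,1}\to w_1$ weakly. Thus $W(x_0)$ contains $0$ and the unit vector $w_1$.
\end{proof}

The same argument shows that every $w_m$ belongs to $W(x_0)$. The set $D_{\mathsf R}$ is used once per round and the rounds get longer, as Section~\ref{sec:finite} requires.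

\section{Construction of the chain}\label{sec:chain}

The chain will run through multiples of orthonormal vectors $e_1,e_2,\dots$. By (W1) its norm cannot decrease, and it must stay bounded, so the $s$-th quarter turn may increase the norm only by a factor $1+\eta_s$ with $\sum\eta_s<\infty$, using a number of labels that does not depend on $\eta_s$. The following lemma makes one such turn.

\begin{lemma}\label{lem:block}
For every $\eta>0$ there are a finite-dimensional Euclidean space $\operatorname{span}(e,e')\oplus\mathcal Q$, an orthogonal sum with $e,e'$ orthonormal, points $p_0=e,p_1,\dots,p_N=ce'$ with $1\le c\le1+\eta$, and labels $\lambda(n)\in\{0,1,2,\mathsf T\}$ of the steps $0\le n<N$, all four labels occurring, such that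
\begin{itemize}
\item[(B1)] $\lambda(m)=\lambda(n)$ implies $\langle p_{m+1}-p_m,p_n\rangle\ge0$ and $\langle p_{m+1}-p_m,p_{n+1}\rangle\ge0$;
\item[(B2)] for steps of label $\mathsf T$, the components of $p_n$, $p_{n+1}$ and $p_{n+1}-p_n$ in $\operatorname{span}(e,e')$ have nonnegative coordinates.
\end{itemize}
\end{lemma}

One label is not enough: summing $\langle p_{m+1}-p_m,p_0\rangle\ge0$ over $m$ would give $\langle ce'-e,e\rangle=-1\ge0$. The negative products must exist, and the labels must hide them in pairs that (B1) does not test. We first describe the path in the plane $\operatorname{span}(e,e')$, then add a small fast rotation in $\mathcal Q$ that does the hiding.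

\subsection{The planar skeleton}

Let $J\ge2$ be an integer, $\sigma=\pi/(2J)$, and $\hat e_k=\cos(k\sigma)e+\sin(k\sigma)e'$ for $0\le k\le J$. Define radii by
\[
r_0'=1,\qquad r_k=\frac{r_k'}{\cos\sigma},\qquad r'_{k+1}=\frac{r_k}{\cos^2\sigma},
\]
so that $1\le r_k'<r_k<r'_{k+1}$ and $r_J=(\cos\sigma)^{-(3J+1)}$. Since $(\cos\sigma)^{3J+1}\ge1-(3J+1)\sigma^2/2\to1$, we can fix $J$ with $r_J\le1+\eta$. Put $d_k'=r_k'\hat e_k$, $d_k=r_k\hat e_k$, and $D_k=d'_{k+1}-d_k$ for $0\le k<J$. The skeleton is the polygon $e=d_0',d_0,d_1',d_1,\dots,d'_J,d_J=r_Je'$ in Figure~\ref{fig:skeleton}.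

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[gray,dashed] (0,0)--(0:3) (0,0)--(30:3.2) (0,0)--(60:3.8) (0,0)--(90:4.5);
\draw[ultra thick] (0:1)--(0:1.155) (30:1.540)--(30:1.778) (60:2.370)--(60:2.737) (90:3.649)--(90:4.214);
\draw[->] (0:1.155)--(30:1.540) node[midway,right] {$D_0$};
\draw[->] (30:1.778)--(60:2.370) node[midway,right] {$D_1$};
\draw[->] (60:2.737)--(90:3.649) node[midway,above right] {$D_2$};
\node[below left] at (0:1) {$e=d_0'$};
\node[below right] at (0:1.155) {$d_0$};
\node[above left] at (30:1.540) {$d_1'$};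
\node[below right] at (30:1.778) {$d_1$};
\node[left] at (60:2.370) {$d_2'$};
\node[right] at (60:2.737) {$d_2$};
\node[left] at (90:3.649) {$d_3'$};
\node[left] at (90:4.214) {$d_3=r_3e'$};
\node[left] at (0,0) {$0$};
\end{tikzpicture}
\caption{The planar skeleton for $J=3$: a path from $e$ to a multiple of $e'$ that alternates radial pieces $[d_k',d_k]$ (thick) with turning segments $[d_k,d'_{k+1}]$ of direction $D_k$. Each $D_k$ has positive product with the points of its own and of later segments, but may have negative product with earlier points, as $D_2$ does with $d_0$.}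
\label{fig:skeleton}
\end{figure}

With $r'_{k+1}=r_k/\cos\sigma$ the vector $D_k$ would be orthogonal to $\hat e_k$; the second factor $1/\cos\sigma$ gives a margin:
\[
\langle D_k,\hat e_k\rangle=r'_{k+1}\cos\sigma-r_k=r_k\Bigl(\frac1{\cos\sigma}-1\Bigr)>0 .
\]
For $k+1\le l\le J$,
\[
\langle D_k,\hat e_l\rangle=r'_{k+1}\cos((l-k-1)\sigma)-r_k\cos((l-k)\sigma)>0,
\]
because $r'_{k+1}>r_k$ and $\cos((l-k-1)\sigma)>\cos((l-k)\sigma)\ge0$. Let $\gamma>0$ be the minimum of $\langle D_k,\hat e_l\rangle$ over $0\le k<J$, $k\le l\le J$, and let $\Gamma=r_J\max_k|D_k|$. A point $x\in[d_l,d'_{l+1}]$ is a convex combination of $r_l\hat e_l$ and $r'_{l+1}\hat e_{l+1}$, both radii lie in $[1,r_J]$, and therefore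
\begin{equation}\label{eq:skeleton}
\langle D_k,x\rangle\ge\gamma\quad\text{if }l\ge k,\qquad\langle D_k,x\rangle\ge-\Gamma\quad\text{if }l<k .
\end{equation}
The skeleton alone would need more labels as $J$ grows, since late segments point against early points.

\subsection{Three phases}

We attach to segment $k$ a unit vector $q_k$ in a complex space $\mathcal Q$, cut the segment into short steps, and let a small multiple of $q_k$ advance by the phase $\omega=e^{2\pi\mathrm i/3}$ at each step; the label of a step is its phase. By \eqref{eq:skeleton} we have a deficit against earlier segments and a surplus against later ones, so we want the auxiliary products to be positive against earlier segments, and we can afford them to be negative against later ones. An antisymmetric relation of this kind is provided by purely imaginary Hermitian products.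

Let $\kappa=1/J$ and let $\mathcal G$ be the Hermitian $J\times J$ matrix with entries $\mathcal G_{kk}=1$, $\mathcal G_{kl}=-\mathrm i\kappa$ for $k>l$, and $\mathcal G_{kl}=\mathrm i\kappa$ for $k<l$. It is positive definite, since
\[
\sum_{k,l}\mathcal G_{kl}z_k\bar z_l\ge\sum_k|z_k|^2-\kappa\sum_{k\ne l}\frac{|z_k|^2+|z_l|^2}{2}=\bigl(1-\kappa(J-1)\bigr)\sum_k|z_k|^2 .
\]
Let $q_0,\dots,q_{J-1}\in\mathcal Q=\mathbb C^J$ be the rows of $\mathcal G^{1/2}$; their Hermitian products, linear in the first entry, are $(q_k,q_l)=\mathcal G_{kl}$. We regard $\mathcal Q$ as a real Euclidean space with $\langle x,y\rangle=\operatorname{Re}(x,y)$. In it the $q_k$ are orthonormal. For $t\equiv t'\pmod3$,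
\begin{align*}
\langle(\omega^{t+1}-\omega^t)q_k,\omega^{t'}q_l\rangle&=\operatorname{Re}[(\omega-1)\mathcal G_{kl}],&\omega-1&=-\tfrac32+\tfrac{\sqrt3}2\mathrm i,\\
\langle(\omega^{t+1}-\omega^t)q_k,\omega^{t'+1}q_l\rangle&=\operatorname{Re}[(1-\bar\omega)\mathcal G_{kl}],&1-\bar\omega&=\tfrac32+\tfrac{\sqrt3}2\mathrm i .
\end{align*}
So these two products equal
\begin{equation}\label{eq:phases}
-\tfrac32,\ \tfrac32\quad(l=k);\qquad\tfrac{\sqrt3}2\kappa,\ \tfrac{\sqrt3}2\kappa\quad(l<k);\qquad-\tfrac{\sqrt3}2\kappa,\ -\tfrac{\sqrt3}2\kappa\quad(l>k).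
\end{equation}
Because $1+\omega+\omega^2=0$, the product with the third phase $\omega^{t'+2}q_l$ is $-\sqrt3\kappa$ for $l<k$; this is the negative term that (B1) does not test. With two phases $\pm1$ there would be no such hiding place: the endpoints of a step would carry $q_l$ and $-q_l$, and no increment has positive product with both.

\subsection{The path}

Let integers $N_k\ge1$ and numbers $\delta_k>0$, $0\le k<J$, be given; they are chosen below. Put
\[
x_{k,t}=d_k+\frac{t}{3N_k}D_k+\delta_k\omega^tq_k,\qquad0\le t\le3N_k,
\]
and give the step $x_{k,t}\to x_{k,t+1}$ the label $t\bmod3$. Since $x_{k,0}=d_k+\delta_kq_k$ and $x_{k,3N_k}=d'_{k+1}+\delta_kq_k$, consecutive segments are joined by the transition steps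
\[
T_k:\quad d_k'+\delta_{k-1}q_{k-1}\ \to\ d_k+\delta_kq_k\qquad(0\le k\le J),
\]
of label $\mathsf T$, where $\delta_{-1}q_{-1}$ and $\delta_Jq_J$ are read as $0$. A transition exchanges one auxiliary vector for the next, and its radial gain will pay for the exchange. The path $T_0$, segment $0$, $T_1$, segment $1$, \dots, segment $J-1$, $T_J$ runs from $e$ to $r_Je'$, and all four labels occur.

Consider two steps with the same label in $\{0,1,2\}$, starting at $x_{k,t}$ and $x_{l,t'}$, $t\equiv t'\pmod 3$. The increment of the first is $D_k/(3N_k)+\delta_k(\omega^{t+1}-\omega^t)q_k$. The endpoints of the second have planar parts in $[d_l,d'_{l+1}]$ and auxiliary parts $\delta_l\omega^{t'}q_l$, $\delta_l\omega^{t'+1}q_l$. By \eqref{eq:skeleton} and \eqref{eq:phases}, both products in (B1) are at least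
\begin{equation}\label{eq:three}
\frac{\gamma}{3N_k}-\frac32\delta_k^2\ \ (l=k),\qquad-\frac{\Gamma}{3N_k}+\frac{\sqrt3}2\kappa\delta_k\delta_l\ \ (l<k),\qquad\frac{\gamma}{3N_k}-\frac{\sqrt3}2\kappa\delta_k\delta_l\ \ (l>k).
\end{equation}
The planar step $1/N_k$ must thus be large compared with $\delta_k^2$ and with $\delta_k\delta_l$ for later $l$, and small compared with $\delta_k\delta_l$ for earlier $l$. This is possible when the $\delta_k$ decrease rapidly.

\begin{example}
Let $J=2$, so $\cos\sigma=1/\sqrt2$ and $\kappa=1/2$. In the basis $e,e'$ we have $d_0=(\sqrt2,0)$, $d_1'=(2,2)$, $d_1=(2\sqrt2,2\sqrt2)$, $d_2'=(0,8)$, hence $D_0=(2-\sqrt2,2)$ and $D_1=(-2\sqrt2,8-2\sqrt2)$. The products $\langle D_0,\hat e_l\rangle$, $l=0,1,2$, are $2-\sqrt2$, $2\sqrt2-1$, $2$, and $\langle D_1,\hat e_l\rangle$, $l=1,2$, are $4\sqrt2-4$, $8-2\sqrt2$; so $\gamma=2-\sqrt2$. The conflict is $\langle D_1,d_0\rangle=-4$; as $\langle D_1,d_1'\rangle=16-8\sqrt2>0$, the second bound in \eqref{eq:skeleton} holds with $4$ in place of $\Gamma$. Take $N_0=1$, $\delta_0=1/3$, $N_1=1000$,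 $\delta_1=1/100$. For $(k,l)=(0,0),(0,1),(1,1),(1,0)$ the bounds \eqref{eq:three} become
\[
\frac{2-\sqrt2}3-\frac16,\qquad\frac{2-\sqrt2}{3}-\frac{\sqrt3}{1200},\qquad\frac{2-\sqrt2}{3000}-\frac{3}{20000},\qquad-\frac{4}{3000}+\frac{\sqrt3}{1200},
\]
and all four are positive. The first segment takes $3$ steps and the second $3000$: the second segment creeps forward so slowly that, seen from a point of the first segment with the same phase, the auxiliary rotation outweighs the planar motion.
\end{example}

\begin{proof}[End of the proof of Lemma~\ref{lem:block}]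
Let $A=2\Gamma/(3\sqrt3\kappa)$. We choose $N_k$ and $\delta_0\ge\delta_1\ge\dots\ge\delta_{J-1}>0$ so that
\begin{itemize}
\item[(i)] $N_k\delta_k^2\le2\gamma/9$ for all $k$;
\item[(ii)] $N_k\delta_k\delta_l\ge A$ for $l<k$;
\item[(iii)] $N_k\delta_k\delta_l\le2\gamma/(3\sqrt3\kappa)$ for $l>k$;
\item[(iv)] $\delta_k^2\le(1-\cos\sigma)\cos\sigma$ for all $k$.
\end{itemize}
Take $N_0=1$ and $\delta_0$ so small that (i) and (iv) hold for $k=0$. Given $N_j,\delta_j$ for $j<k$, take $\delta_k\in(0,\delta_{k-1}]$ so small that (iv) holds, that $N_j\delta_j\delta_k\le2\gamma/(3\sqrt3\kappa)$ for all $j<k$, which secures (iii) for all pairs whose larger index is $k$, and that $A\delta_k/\delta_{k-1}+\delta_k^2\le2\gamma/9$. Put $N_k=\lceil A/(\delta_k\delta_{k-1})\rceil$. Then (ii) holds because $\delta_l\ge\delta_{k-1}$ for $l<k$, and (i) holds because $N_k\delta_k^2\le A\delta_k/\delta_{k-1}+\delta_k^2$.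

Conditions (i), (ii), (iii) say exactly that the three bounds in \eqref{eq:three} are nonnegative. This proves (B1) for the labels $0,1,2$.

For the label $\mathsf T$, the increment of $T_k$ is
\[
u=(r_k-r_k')\hat e_k+\delta_kq_k-\delta_{k-1}q_{k-1},\qquad r_k-r_k'=r_k(1-\cos\sigma)\ge1-\cos\sigma,
\]
and an endpoint of $T_l$ has the form $\rho\hat e_l+\delta_jq_j$ with $\rho\ge1$ and $j\in\{l-1,l\}$. The planar parts contribute $(r_k-r_k')\rho\cos((k-l)\sigma)\ge0$ to the product. Since the $q_j$ are orthonormal, the auxiliary parts contribute $\delta_k^2$ if $j=k$, $-\delta_{k-1}^2$ if $j=k-1$, and $0$ otherwise. If $j=k-1$, then $l\in\{k-1,k\}$, and the planar contribution is at least $(1-\cos\sigma)\cos\sigma\ge\delta_{k-1}^2$ by (iv). This proves (B1). Finally, the planar parts of the endpoints and of the increment of $T_k$ are positive multiples of $\hat e_k$, which gives (B2).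
\end{proof}

\subsection{Concatenating the blocks}

Consecutive blocks share a direction. The last segment of a block that starts at $e_{s+1}$ has negative $e_{s+1}$-coordinate, while the points near the end of the preceding block have positive $e_{s+1}$-coordinate, and nothing compensates for this. So neighboring blocks get separate copies of the labels $0,1,2$. The label $\mathsf T$ can be shared by all blocks thanks to (B2). This gives $3+3+1=7$ labels.

\begin{proof}[Proof of Proposition~\ref{prop:chain}]
Let $\Lambda=\{\mathsf T\}\cup(\{0,1\}\times\{0,1,2\})$. For $s\ge1$ let $\mathcal Q_s$ be the space $\mathcal Q$ of Lemma~\ref{lem:block} for $\eta=2^{-s}$, and let $V$ be the orthogonal sum of a space with orthonormal basis $e_1,e_2,\dots$ and the spaces $\mathcal Q_s$. Put $w_0=0$, $w_1=e_1$, $\lambda(0)=\mathsf T$, $c_1=1$. For $s=1,2,\dots$ append block $s$: the path of Lemma~\ref{lem:block} with $\eta=2^{-s}$, $e=e_s$, $e'=e_{s+1}$, $\mathcal Q=\mathcal Q_s$, multiplied by $c_s$. It runs from $c_se_s$ to $c_{s+1}e_{s+1}$ with $c_s\le c_{s+1}\le(1+2^{-s})c_s$.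 The label $\mathsf T$ is kept, and a label $j\in\{0,1,2\}$ is replaced by $(s\bmod2,j)$. Let $m_s$ be the index of the endpoint of block $s$. Then $w_{m_s}=c_{s+1}e_{s+1}$, which gives (W2), and blocks $1$ and $2$ together contain all labels, which gives (W3).

For (W1) take two steps of equal label. If they lie in the same block, (W1) is (B1), which is preserved under multiplication by $c_s>0$. If they lie in different blocks $s,s'$ and the label is not $\mathsf T$, then $s\equiv s'\pmod2$, so $|s-s'|\ge2$; the spaces $\operatorname{span}(e_s,e_{s+1})\oplus\mathcal Q_s$ and $\operatorname{span}(e_{s'},e_{s'+1})\oplus\mathcal Q_{s'}$ are orthogonal, and both products vanish. If the label is $\mathsf T$ and the steps lie in different blocks, or one of them is step $0$ (endpoints $0,e_1$, increment $e_1$), then the $\mathcal Q$-components contribute $0$, and the rest is a sum of products of coordinates along $e_1,e_2,\dots$, all nonnegative by (B2).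

Finally $|w_{m+1}|^2=|w_m|^2+2\langle u_m,w_m\rangle+|u_m|^2\ge|w_m|^2$ by (W1), so $\sup_m|w_m|=\sup_s c_s\le\prod_{s\ge1}(1+2^{-s})<\infty$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BK}
Petr A. Borodin and Eva Kopecka,
\emph{Weak limits of consecutive projections and of greedy steps},
arXiv:2112.05094 (2021).

\end{thebibliography}
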